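# Weyl operators on cohomology and an asymptotic test for $q$-ampleness

## 1. Derivations on $\bigoplus_j H^r(V,mD+jA)$ with one denominator

Let $V$ be an integral projective scheme over $\mathbb C$ of dimension $d\ge 1$, let $D$ be a Cartier divisor on $V$, and let $A$ be an ample divisor with sections $x_0,\dots,x_d\in H^0(V,A)$ that have no common zero. For each integer $m$ consider the graded vector space
$$\mathcal H=\bigoplus_{j\in\mathbb Z}H^r(V,mD+jA).$$
Multiplication by $x_i$ raises $j$ by one, so $\mathcal H$ is a graded module over $\mathbb C[x_0,\dots,x_d]$. The whole talk turns on an enlargement of this action. We shall find one homogeneous polynomial $h$, *independent of $m$ and $j$*, such that the operators $h\,\partial/\partial x_i$ act on $\mathcal H$ as well.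

Here is what this is for. Modules over the Weyl algebra (the algebra generated by the $x_i$ and the $\partial/\partial x_i$) cannot be small: a single nonzero vector generates a lot. With the enlarged action, a single nonzero group $H^r(V,mD-j_0A)$ will, under a hypothesis on the proper subschemes of $V$, force some group $H^r(V,mD-jA)$ with $j$ not much larger than $j_0$ to have dimension of order $m^d$, the largest order possible. This is how the failure of a vanishing statement gets converted into maximal growth of cohomology, which is what the question of Section 2 asks for.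

**Example (no denominator needed).** Take $V=\mathbb P^1$, $D=0$, $A=\mathcal O(1)$, $r=1$. By the Čech computation, $\bigoplus_jH^1(\mathbb P^1,\mathcal O(j))$ has basis $x_0^{-\alpha}x_1^{-\beta}$ with $\alpha,\beta\ge1$. The partial derivatives are $\mathbb C$-linear sheaf maps $\mathcal O(j)\to\mathcal O(j-1)$, and on cohomology they act by the usual formula, for instance $\partial_0(x_0^{-\alpha}x_1^{-\beta})=-\alpha\,x_0^{-\alpha-1}x_1^{-\beta}$. So the single class $x_0^{-1}x_1^{-1}$ in degree $-2$ produces all classes, and degree $-j$ has dimension $j-1$.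

**Example (poles from ramification).** Let $V$ be the smooth projective curve with affine equation $y^2=f(x)$, $f$ squarefree, mapped to $\mathbb P^1$ by $x=x_1/x_0$. The operator $x_0\partial_1$ acts on $\mathbb C(x)$ as $d/dx$, and its extension to $\mathbb C(V)$ satisfies $dy/dx=f'/(2y)$, which has a pole at each point with $f=0$. After multiplication by $f$ the pole is gone: $f\,dy/dx=f'y/2$.

**Example (poles from $D$).** On $\mathbb P^1$ realize $\mathcal O(e)$ inside the constant sheaf $\mathbb C(\mathbb P^1)$ with generator $g=1$ where $x_0\neq0$ and $g=(x_1/x_0)^e$ where $x_1\ne0$. On the second chart $x_1\partial_0(g)/g=-e\,x_1/x_0$ has a pole, and the factor $x_0/x_1$ removes it. Note what happens for $g^m$: the quotient $x_1\partial_0(g^m)/g^m=-me\,x_1/x_0$ has the *same* pole. Logarithmic derivatives do not acquire worse poles when $m$ grows. This is why one $h$ serves all $m$.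

### The ideal of admissible denominators

The next lemma records which functions clear the poles of a derivation, both on functions and on a line bundle.

**Lemma 1 (denominators).** Let $U$ be an integral scheme of finite type over $\mathbb C$, $K=\mathbb C(U)$, $\theta:K\to K$ a $\mathbb C$-derivation, and $L\subset K$ an invertible subsheaf of the constant sheaf. Let $\mathfrak c=\mathfrak c(\theta,L)\subset\mathcal O_U$ be the subsheaf with stalks
$$\mathfrak c_u=\{c\in\mathcal O_u:\ c\,\theta(\mathcal O_u)\subset\mathcal O_u,\ c\,\theta(g)/g\in\mathcal O_u\},$$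
where $g$ generates $L_u$. Then $\mathfrak c$ is a well-defined nonzero coherent ideal. It does not change if $\theta$ is multiplied by a unit of $\mathcal O(U)$.

*Proof.* If $g'=gv$ with $v$ a unit, then $\theta(g')/g'=\theta(g)/g+\theta(v)/v$, and $c\,\theta(v)/v\in\mathcal O_u$ by the first condition. So the choice of $g$ does not matter. On an affine open $\operatorname{Spec}B$ with $B=\mathbb C[f_1,\dots,f_N]$ and $L=g\mathcal O$, the condition $c\,\theta(\mathcal O_u)\subset\mathcal O_u$ holds if and only if $c\,\theta(f_k)\in\mathcal O_u$ for all $k$. Indeed, by the Leibniz rule $\theta(a)$ is a $B$-combination of the $\theta(f_k)$ for $a\in B$, and $\theta(a/a')=(a'\theta(a)-a\theta(a'))/a'^2$. Hence $\mathfrak c|_{\operatorname{Spec}B}$ is the kernel of the $\mathcal O$-linear map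
$$\mathcal O\to(K/\mathcal O)^{N+1},\qquad c\mapsto\big(c\,\theta(f_1),\dots,c\,\theta(f_N),\,c\,\theta(g)/g\big)$$
of quasi-coherent sheaves, so it is coherent. It is nonzero because the finitely many elements $\theta(f_k)$, $\theta(g)/g$ of $K$ have a common denominator in $B$. The last claim is clear from the definition. $\square$

### The construction

**Step 1: let $\partial_i$ act on rational objects.** The sections $x_i$ define a morphism $p:V\to\mathbb P^d$ with $p^*\mathcal O(1)=\mathcal O(A)$. Since $A$ is ample, $p$ is finite, and since $\dim V=d$, it is surjective. Put $K_0=\mathbb C(\mathbb P^d)\subset K=\mathbb C(V)$ and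
$$S=K_0[x_0^{\pm1}]\subset\mathbb C(x_0,\dots,x_d),\qquad \mathcal K=K[x_0^{\pm1}]=\bigoplus_jKx_0^j .$$
The ring $S$ is the localization of $\mathbb C[x_0,\dots,x_d]$ at the nonzero homogeneous polynomials. By the quotient rule $\partial_i=\partial/\partial x_i$ preserves $S$ and lowers degree by $1$.

The field extension $K/K_0$ is finite and separable, so $K=K_0[T]/(f)$ with $f$ the minimal polynomial of a primitive element $\tau$, and $\mathcal K=S[T]/(f)$ with $f'(\tau)\in K$ invertible. A derivation of $\mathcal K$ extending $\partial_i$ must satisfy $0=\partial_i(f(\tau))=f^{\partial_i}(\tau)+f'(\tau)\partial_i\tau$, where $f^{\partial_i}$ is $f$ with $\partial_i$ applied to the coefficients. So it must send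
$$\tau\mapsto-f^{\partial_i}(\tau)/f'(\tau)\in Kx_0^{-1},$$
and with this value the derivation $S[T]\to\mathcal K$ sends $f$ to $0$, hence descends. So $\partial_i$ extends uniquely to $\mathcal K$, with degree $-1$. The extensions commute, because $[\partial_i,\partial_{i'}]$ is a derivation of $\mathcal K$ that vanishes on $S$, and by uniqueness it is zero. Thus the Weyl algebra
$$W=\mathbb C\langle x_0,\dots,x_d,\partial_0,\dots,\partial_d\rangle$$
acts on $\mathcal K$.

**Step 2: put all the line bundles inside $\mathcal K$.** Choose an embedding $\mathcal O_V(D)\subset K$ into the constant sheaf, and embed $\mathcal O_V(A)\subset Kx_0$ by sending the section $x_i$ to the element $x_i$. (Since $p$ is surjective, $x_0$ is not the zero section.) Then $\mathcal O_V(mD+jA)\subset Kx_0^j$. Where $g$ generates $\mathcal O_V(D)$ and $x_\alpha$ is invertible, $\mathcal O_V(mD+jA)=g^mx_\alpha^j\mathcal O_V$.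

**Proposition 2 (the operators).** There are $b\ge1$ and a nonzero homogeneous polynomial $h$ of degree $b$ in $x_0,\dots,x_d$ such that for all $m,j\in\mathbb Z$ and all $i$
$$h\partial_i:\ \mathcal O_V(mD+jA)\to\mathcal O_V(mD+(j+b-1)A).\tag{1}$$
Fix $m$, put $\mathcal O=\bigoplus_{j}\mathcal O_V(mD+jA)\subset\mathcal K$, and let $\mathcal R$ be the algebra of all $T\in\operatorname{End}_{\mathbb C}(\mathcal K)$ with $T\mathcal O\subset\mathcal O$ (as subsheaves of the constant sheaf). Then $x_i\in\mathcal R$, $\ \partial_i\circ h\in\mathcal R$, and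
$$h^sP\in\mathcal R\quad\text{whenever }P\in W\text{ has order}\le s\text{ in the }\partial\text{'s}.\tag{2}$$
The algebra $\mathcal R$ acts on $\mathcal H=H^r(V,\mathcal O)=\bigoplus_jH^r(V,mD+jA)$.

*Proof.* *Choice of $h$.* On $V_\alpha=\{x_\alpha\ne0\}$ each $x_\alpha\partial_i$ has degree $0$, so it restricts to a derivation of $K$. Put $\mathfrak c|_{V_\alpha}=\bigcap_i\mathfrak c(x_\alpha\partial_i,\mathcal O_V(D))$. Since $x_\alpha/x_\beta$ is a unit on $V_\alpha\cap V_\beta$, Lemma 1 shows that these ideals agree on overlaps and glue to a coherent ideal $\mathfrak c\subset\mathcal O_V$, which is nonzero since a finite intersection of nonzero ideals on an integral scheme contains their product. The sheaf $p_*(\mathcal O_V/\mathfrak c)$ is coherent and supported on a proper closed subset of $\mathbb P^d$, so its annihilator in $\mathcal O_{\mathbb P^d}$ is a nonzero coherent ideal, and a suitable twist of this ideal has a nonzero section. This is a nonzero homogeneous polynomial $h$ of some degree $b\ge1$ with $hx_\alpha^{-b}\in\mathfrak c$ on $V_\alpha$ for every $\alpha$.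

*Proof of (1).* For a local function $u$ on $V_\alpha$,
$$h\partial_i(g^mx_\alpha^ju)=g^mx_\alpha^{j+b-1}\Big[m\,\tfrac{h}{x_\alpha^b}\,\tfrac{x_\alpha\partial_ig}{g}\,u+j\,\delta_{i\alpha}\,\tfrac h{x_\alpha^b}\,u+\tfrac h{x_\alpha^b}\,x_\alpha\partial_iu\Big].$$
Because $hx_\alpha^{-b}\in\mathfrak c$, each term in the bracket is regular. The integers $m$ and $j$ enter only as coefficients.

*The algebra $\mathcal R$.* Clearly $x_i\mathcal O\subset\mathcal O$, and $h\partial_i\mathcal O\subset\mathcal O$ by (1). Also $\partial_i\circ h=h\partial_i+(\partial_ih)\in\mathcal R$, because $\partial_ih$ is a polynomial in the $x$'s. The element $h$ is invertible in $\mathcal K$, and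
$$\partial_i(h^{-s}u)=h^{-s-1}\big(h\partial_iu-s(\partial_ih)u\big),$$
so $\partial_i(h^{-s}\mathcal O)\subset h^{-s-1}\mathcal O$, while $x_i(h^{-s}\mathcal O)\subset h^{-s}\mathcal O$ and $h^{-s}\mathcal O\subset h^{-s-1}\mathcal O$. Hence an operator $P$ of order $\le s$ maps $\mathcal O$ into $h^{-s}\mathcal O$. This is (2).

*The action.* Sheaf cohomology is a functor on sheaves of $\mathbb C$-vector spaces, so any $\mathbb C$-linear sheaf map acts on it, $\mathcal O_V$-linear or not, and composites act by composites. It commutes with direct sums on a Noetherian space. $\square$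

## 2. $q$-ampleness, asymptotic cohomology, and the two theorems

Let $X$ be an irreducible complex projective variety of dimension $n$, and let $N^1(X)_{\mathbb R}$ be the space of $\mathbb R$-divisor classes up to numerical equivalence.

**Definition ($q$-ampleness, Totaro).** Let $q\ge0$ be an integer. A line bundle $L$ is *$q$-ample* if for every coherent sheaf $\mathcal F$ on $X$ there is $m_0$ with $H^i(X,\mathcal F\otimes L^{\otimes m})=0$ for all $i>q$ and $m\ge m_0$. A $\mathbb Q$-divisor is $q$-ample if some positive integral multiple of it is a $q$-ample Cartier divisor; this depends only on the numerical class. An $\mathbb R$-divisor is $q$-ample if it is numerically equivalent to the sum of a $q$-ample $\mathbb Q$-divisor and an ample $\mathbb R$-divisor.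

For $q=0$ this is ampleness. For $q=n$ every divisor qualifies.

**Definition (asymptotic cohomology).** For an integral divisor $D$ and $0\le i\le n$,
$$\widehat h^i(X,D)=\limsup_{m\to\infty}\frac{h^i(X,\mathcal O_X(mD))}{m^n/n!}.$$

We recall that this depends only on the numerical class, satisfies $\widehat h^i(X,kD)=k^n\widehat h^i(X,D)$ for integers $k\ge1$, extends to rational classes by homogeneity, and then extends uniquely to a continuous function on $N^1(X)_{\mathbb R}$.

**Example.** On a smooth projective curve, Riemann–Roch gives $\widehat h^0(D)=\max(\deg D,0)$ and $\widehat h^1(D)=\max(-\deg D,0)$. So $\widehat h^1=0$ near $D$ means $\deg D>0$, which is ampleness.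

If $D$ is $q$-ample, the groups $H^i(X,mD)$ with $i>q$ vanish for large $m$. The numbers $\widehat h^i$ see much less: only whether these groups grow at the top rate $m^n$. Totaro's question, recorded by Daniel Greb and Alex Küronya in "Partial positivity: geometry and cohomology of q-ample line bundles", arXiv:1307.5568 (2013), asks whether the absence of top-rate growth *in a whole neighborhood* of $D$ already forces $q$-ampleness. The answer is yes, for every $X$, $D$ and $q$.

**Theorem 3.** Let $X$ be an irreducible complex projective variety of dimension $n$, $D\in N^1(X)_{\mathbb R}$ and $0\le q\le n$. If $\widehat h^i(X,D')=0$ for all $i>q$ and all $D'$ in a neighborhood of $D$, then $D$ is $q$-ample.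

We call a class *$\mathbb R$-$q$-ample* if it is $q$-ample by the definition for $\mathbb R$-divisors, i.e. if it is a $q$-ample $\mathbb Q$-divisor plus an ample $\mathbb R$-divisor.

**Theorem 4.**

1. Let $D$ be an integral Cartier divisor, $A$ an ample Cartier divisor, and $r$ the least integer $\ge0$ such that $D$ is $\mathbb R$-$r$-ample. If $r\ge1$, there are rational $t>0$ arbitrarily close to $0$ with $\widehat h^{\,r}(X,D-tA)>0$.
2. For rational classes $D,A$ with $A$ ample: $D$ is $\mathbb R$-$q$-ample if and only if there is $t_0>0$ with $\widehat h^i(X,D-tA)=0$ for all $i>q$ and all rational $0<t<t_0$.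
3. The set of $\mathbb R$-$q$-ample classes in $N^1(X)_{\mathbb R}$ is the interior of $\{D:\widehat h^i(X,D)=0\ \ \forall i>q\}$.

For a $\mathbb Q$-divisor, $\mathbb R$-$q$-ample implies $q$-ample in the sense of the $\mathbb Q$-definition (Lemma 16 below). The reverse implication is a theorem of Totaro; it is neither proved nor used here, which is why Theorem 4 is phrased with the $\mathbb R$-definition. Theorem 3 does not depend on this distinction.

Vanishing at $D$ alone is not enough. For $n\ge1$ and $D=0$ all $\widehat h^i(X,0)$ vanish, because $h^i(X,\mathcal O_X)$ is a constant. But $0$ is not $(n-1)$-ample: with $\mathcal F=\mathcal O_X(-jA)$, $A$ ample and $j\gg0$, the group $H^n(X,\mathcal F)$ is dual to $H^0(X,\omega_X^\circ(jA))\ne0$ with $\omega_X^\circ$ the dualizing sheaf, and twisting by multiples of $0$ changes nothing. One must move in a negative direction, and Theorem 4(2) says that for rational classes a single such direction suffices.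

## 3. The quadric surface by hand

Let $X=\mathbb P^1\times\mathbb P^1$ and write $(a,b)$ for the class of $\mathcal O(a,b)$. By Künneth, $\widehat h^i$ equals $2|ab|$ or $0$: it is $2|ab|$ for $i=0$ when $a,b\ge0$, for $i=1$ when $a$ and $b$ have opposite signs, for $i=2$ when $a,b\le0$, and $0$ otherwise.

For $q=1$ we look at $\{\widehat h^2=0\}=\{a\ge0\text{ or }b\ge0\}$, whose interior is $\{a>0\text{ or }b>0\}$. An integral $(a,b)$ with $a\ge1$ satisfies
$$H^2(\mathcal O(ma-j,mb-j))=H^1(\mathbb P^1,\mathcal O(ma-j))\otimes H^1(\mathbb P^1,\mathcal O(mb-j))=0\quad\text{for }0\le j\le m,$$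
because $ma-j\ge0$; by Lemma 5 below this gives $1$-ampleness. By symmetry the same holds for $b\geq 1$. On the other hand, if $a,b\le0$, the sheaf $\mathcal F=\mathcal O(-2,-2)$ shows that $(a,b)$ is not $1$-ample: $H^2(\mathcal O(ma-2,mb-2))\ne0$ for all $m\ge0$. So on integral classes the $1$-ample locus is the interior, as the theorem says.

For $q=0$ the set $\{\widehat h^1=\widehat h^2=0\}$ is the closed first quadrant together with both coordinate axes; for example $\widehat h^1(-1,0)=0$, since $h^1(\mathcal O(-m,0))=m-1$ grows only linearly. Its interior is $\{a>0,b>0\}$, the ample cone. The extra half-axes show again that the interior matters.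

Theorem 4(1) is visible too, with $A=(1,1)$. The class $(1,0)$ is $1$-ample and not ample, and $\widehat h^1(1-t,-t)=2t(1-t)>0$ for $0<t<1$. The class $(-1,0)$ is not $1$-ample, and $\widehat h^2(-1-t,-t)=2t(1+t)>0$ for $t>0$.

## 4. Vanishing with a margin, and growth estimates

From here to the end of Section 8 fix a very ample divisor $A$ and an integral Cartier divisor $D$ on $X$. If $Z$ is a scheme with a finite morphism to $X$ (a closed subscheme, a normalization, and so on), the pullbacks to $Z$ are again written $D,A$; then $Z$ is projective and $A$ is ample on $Z$. We write $F(mD+jA)=F\otimes\mathcal O_Z(mD+jA)$.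

Since we are to test $D$ by moving in the direction $-A$, we use a version of $q$-ampleness in which a margin in this direction is built in.

**Definition.** $D$ is *uniformly $q$-ample* on $Z$ if there are $\eta>0$ and $m_0$ with $H^i(Z,mD-jA)=0$ for all $i>q$, $m\ge m_0$, $0\le j\le\eta m$.

Every $D$ is uniformly $(\dim Z)$-ample. On $\mathbb P^1\times\mathbb P^1$ with $A=(1,1)$, the class $(1,0)$ is uniformly $1$-ample with $\eta=1$ (Section 3). It is not uniformly $0$-ample: $H^1(\mathcal O(m-j,-j))\ne0$ for $2\le j\le m$.

The next lemma passes from line bundles to all coherent sheaves, and along finite morphisms.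

**Lemma 5.** Let $D$ be uniformly $q$-ample on $Z$, with constants $\eta,m_0$. For every coherent $F$ on $Z$ there is $m_F$ with $H^i(Z,F(mD-jA))=0$ for $i>q$, $m\ge m_F$, $0\le j\le\frac\eta2m$. In particular $D$ is $q$-ample on $Z$. If $g:Z'\to Z$ is finite (for example a closed immersion), then $D$ is uniformly $q$-ample on $Z'$.

*Proof.* Put $F_0=F$ and, using that $A$ is ample, choose exact sequences
$$0\to F_{p+1}\to\mathcal O_Z(-a_pA)^{R_p}\to F_p\to0,\qquad a_p\ge0,\ 0\le p\le\dim Z.$$
For $i'>q$, the long exact sequence shows that $H^{i'}(F_p(mD-jA))=0$ follows from the vanishing of $H^{i'}(Z,mD-(j+a_p)A)$ and of $H^{i'+1}(F_{p+1}(mD-jA))$. Start with $i'=i$, $p=0$ and iterate until the cohomological degree exceeds $\dim Z$. It suffices that $m\ge m_0$ and $j+\max_pa_p\le\eta m$, and this holds if $j\le\frac\eta2m$ and $m$ is large. Taking $j=0$ gives $q$-ampleness. For the last claim use $H^i(Z',mD-jA)=H^i(Z,(g_*\mathcal O_{Z'})(mD-jA))$. $\square$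

The next lemma bounds cohomology from above, and bounds its variation when the twist changes.

**Lemma 6.** Let $F$ be coherent on $Z$ with $\dim\operatorname{Supp}F\le s$, and let $E$ be a Cartier divisor on $Z$. There are constants $C$ (depending on $F$) and $C_E$ such that for all $i$, all $m\ge1$ and all $0\le j,j'\le m$:

- (a) $h^i(F(mD-jA))\le Cm^s$;
- (b) $|h^i(F(mD-jA))-h^i(F(mD-j'A))|\le C|j-j'|\,m^{s-1}$;
- (c) $|h^i(F(mD-jA+E))-h^i(F(mD-jA))|\le C_Em^{s-1}$.

*Proof.* Let $H_1,\dots,H_t$ be very ample line bundles on $Z$. For $a\in\mathbb Z^t$ put $F(a)=F\otimes\bigotimes_lH_l^{a_l}$ and $|a|=\sum|a_l|$, and let $e_l$ be the $l$-th unit vector. We show by induction on $s$: for every $F$ with $\dim\operatorname{Supp}F\le s$ there is $C'$ with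
$$h^i(F(a))\le C'(1+|a|)^s,\qquad|h^i(F(a))-h^i(F(a-e_l))|\le C'(1+|a|)^{s-1}$$
for all $a,l,i$, the second difference being $0$ if $s=0$. For $s=0$ all $F(a)$ are isomorphic to $F$, since line bundles are trivial near a finite set. For $s\ge1$ choose for each $l$ a divisor $H\in|H_l|$ that contains no associated point of $F$. Then
$$0\to F(a-e_l)\to F(a)\to(F|_H)(a)\to0$$
is exact and $\dim\operatorname{Supp}F|_H\le s-1$. So the difference is at most $h^i((F|_H)(a))+h^{i-1}((F|_H)(a))$, and the induction hypothesis for the finitely many sheaves $F|_H$ gives the second bound. The first follows by adding up the second along a path of $|a|$ unit steps from $0$ to $a$ on which no point has norm larger than $|a|$.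

Now write $D,A$ (and $E$, for (c)) as differences of very ample line bundles. The twists in the lemma correspond to $a$ with $|a|=O(m)$. Changing $j$ by $1$, or adding $E$, takes a bounded number of unit steps. $\square$

**Plan.** Theorem 3 will follow from this contrapositive: if $D$ is uniformly $r$-ample but not uniformly $(r-1)$-ample, with $r\ge1$, then $\widehat h^r(X,D-t'A)>0$ for suitable arbitrarily small rational $t'>0$ (Proposition 13). The hypothesis provides infinitely many $m$ with one nonzero group $H^r(X,mD-j_0A)$, $j_0$ small compared to $m$. We need a group of dimension $\ge cm^n$ nearby.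

## 5. Multiplying one functional by sections, and where this stops

**A first attempt.** Let $\xi\ne0$ be a linear functional on $H^r(X,mD-j_0A)$. A section $\sigma\in H^0(X,kA)$ gives a functional $\xi\circ\sigma$ on $H^r(X,mD-(j_0+k)A)$. If the linear map
$$H^0(X,kA)\to H^r(X,mD-(j_0+k)A)^\vee,\qquad\sigma\mapsto\xi\circ\sigma,$$
were injective for $k=\lfloor\eta m\rfloor$, then $h^r(X,mD-(j_0+k)A)\ge h^0(X,kA)\ge cm^n$, and we would be done.

A section $\sigma\neq 0$ lies in the kernel if and only if $\xi$ vanishes on the image of $\sigma:H^r(mD-(j_0+k)A)\to H^r(mD-j_0A)$, and the cokernel of this map embeds into $H^r(\{\sigma=0\},mD-j_0A)$. So cohomology of the hypersurface obstructs injectivity. This happens: on $\mathbb P^1\times\mathbb P^1$ with $D=(1,-1)$, $A=(1,1)$, $r=1$ and $0\le j_0<m$, $m\ge2$, Serre duality gives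
$$H^1(mD-j_0A)^\vee=H^1(\mathbb P^1,\mathcal O(-m+j_0-2))\otimes H^0(\mathbb P^1,\mathcal O(m+j_0-2)).$$
With coordinates $x_0,x_1$ and $y_0,y_1$ on the two factors, the nonzero functional $x_0^{-1}x_1^{-(m-j_0+1)}\otimes y_0^{m+j_0-2}$ is killed by the section $x_0y_0$ of $\mathcal O(A)$.

**A first repair: the minimal subvariety.** We can pass to a subvariety all of whose proper subschemes are harmless.

**Lemma 7.** Let $r\ge1$. If $D$ is not uniformly $(r-1)$-ample on $X$, there is an integral closed $V\subset X$ such that $D|_V$ is not uniformly $(r-1)$-ample, but $D|_{V'}$ is uniformly $(r-1)$-ample for every closed subscheme $V'\subsetneq V$.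

*Proof.* Take $V$ integral of minimal dimension with $D|_V$ not uniformly $(r-1)$-ample; $X$ itself is a candidate. Let $V'\subsetneq V$; then $\dim V'<\dim V$. By dévissage $\mathcal O_{V'}$ has a finite filtration by coherent subsheaves whose quotients are coherent sheaves on integral closed subschemes $V_i\subset V'$. By minimality $D$ is uniformly $(r-1)$-ample on each $V_i$. Apply Lemma 5 on each $V_i$ to the corresponding quotient, and take the smallest margin and the largest threshold. $\square$

**The exact obstruction.** On this $V$, each hypersurface $\{\sigma=0\}$ satisfies $H^r(\{\sigma=0\},mD-jA)=0$ for $m\ge m_0(\sigma)$ and $j\le\eta(\sigma)m$. But the sections we want to use have degree $k\approx\eta m$. The hypersurface moves with $m$, its degree grows, and nothing bounds $m_0(\sigma)$ or $\eta(\sigma)$ uniformly. *We are only allowed to use finitely many hypersurfaces, chosen before $m$.* This is where the first attempt stops.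

**Bernstein's inequality.** The Weyl algebra gives largeness by a different mechanism, one that never asks that a polynomial act injectively. Let $W$ be the Weyl algebra in $x_0,\dots,x_d$ and
$$B_l=\operatorname{span}\{x^\alpha\partial^\beta:|\alpha|+|\beta|\le l\}\subset W .$$
Then $B_lB_{l'}\subset B_{l+l'}$, and $[x_i,B_l],[\partial_i,B_l]\subset B_{l-1}$, because
$$[x_i,x^\alpha\partial^\beta]=-\beta_i\,x^\alpha\partial^{\beta-e_i},\qquad[\partial_i,x^\alpha\partial^\beta]=\alpha_i\,x^{\alpha-e_i}\partial^\beta .$$
The same formulas show that an element commuting with all $x_i$ and $\partial_i$ is a constant. Finally $\dim B_l=\binom{l+2d+2}{2d+2}\ge\frac{l^{2d+2}}{(2d+2)!}$.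

**Proposition 8 (Bernstein's inequality).** Let $v\ne0$ be an element of a $W$-module and $M_l=B_lv$. Then $\dim B_l\le\dim M_l\cdot\dim M_{2l}$.

*Proof.* We show by induction on $l$ that $B_l\to\operatorname{Hom}(M_l,M_{2l})$ is injective. For $l=0$ this is clear. Let $l\ge1$ and let $P\in B_l$ kill $M_l$. Since $x_iM_{l-1}\subset M_l$, the element $[x_i,P]=x_iP-Px_i\in B_{l-1}$ kills $M_{l-1}$, so it is zero by induction. The same holds for $[\partial_i,P]$. Hence $P$ is a constant that kills $v\ne0$, so $P=0$. $\square$

**What has to change.** On $\mathcal H=H^r(V,\mathcal O)$ the operators $\partial_i$ do not act; only $h^sP$ with $P$ of order $\le s$ acts. When we form commutators, powers of $h$ are left over, and we must be able to cancel them. Cancelling needs information about *one* hypersurface, $\{h=0\}\subset V$, and $h$ was chosen before $m$. This is permitted. Multiplication by $h$ will be *surjective* on the relevant $H^r$, so the cancellation takes the form "$\psi\circ h=0$ implies $\psi=0$" for linear functionals $\psi$. Therefore we run the argument on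 functionals instead of classes.

## 6. A Bernstein inequality for the cohomology of the minimal subvariety

**Proposition 9.** Let $V\subset X$ be an integral closed subscheme of dimension $d\ge1$ such that $D$ is uniformly $(r-1)$-ample on every closed subscheme $V'\subsetneq V$ ($r\ge1$). There are $\Gamma,c,\eta>0$ and $m_0$ such that: if $m\ge m_0$, $j_0\ge0$, $k\ge1$, $j_0+\Gamma k\le\eta m$ and $H^r(V,mD-j_0A)\ne0$, then $h^r(V,mD-jA)\ge c\,k^d$ for some $0\le j\le j_0+\Gamma k$.

*Proof.* Since $A$ is very ample, there are $x_0,\dots,x_d\in H^0(V,A)$ without common zeros. Let $h$, of degree $b\ge1$, be as in Proposition 2. For fixed $m$ we use the algebra $\mathcal R$ acting on $\mathcal H=\bigoplus_jH^r(V,mD+jA)$. The space $B_l$ is graded with $\deg x_i=1$, $\deg\partial_i=-1$, and a homogeneous element of $B_l$ has degree between $-l$ and $l$.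

**Step 1: multiplication by $h$ is surjective.** This makes cancellation possible. The polynomial $h$ is nonzero on $V$ because $p$ is surjective, so $Z_h=\{h=0\}\subset V$ is a Cartier divisor and a proper closed subscheme. By hypothesis there are $\eta>0$, $m_0$ with $H^r(Z_h,mD-jA)=0$ for $m\ge m_0$, $0\le j\le\eta m$. From
$$0\to\mathcal O_V(mD-(j+b)A)\xrightarrow{\ h\ }\mathcal O_V(mD-jA)\to\mathcal O_{Z_h}(mD-jA)\to0$$
we get that
$$h:H^r(V,mD-(j+b)A)\to H^r(V,mD-jA)\ \text{ is surjective for }m\ge m_0,\ 0\le j\le\eta m.\tag{3}$$

**Step 2: set up spaces of annihilating operators.** We imitate the induction in Proposition 8, while keeping an account of powers of $h$. Let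
$$\Gamma=(b+1)^2+4b+1=b^2+6b+2,$$
and let $m,j_0,k$ be as in the statement. Let $\xi:\mathcal H\to\mathbb C$ be a linear functional that is nonzero on the component of degree $-j_0$ and vanishes on all other components. Put $s=(b+1)k$, and for $0\le t\le k$
$$l_t=k-t,\qquad w_t=(b+1)(k-t),\qquad\kappa_t=k+t,$$
$$N_t=\{P\in B_{l_t}:\ \xi\,(h^sQ)(h^{\kappa_t}P)=0\text{ on }\mathcal H\ \text{ for all }Q\in B_{w_t}\}.$$
By (2) all these operators lie in $\mathcal R$, because $w_t\le s$ and $l_t\le\kappa_t$. Here $h^s$ is a fixed reserve on the left that makes every test operator $Q$ admissible. Each commutator step will cost one unit of $l$ and $b+1$ units of $w$, and will add one power of $h$ in the middle.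

The space $N_t$ is graded. Indeed, let $P=\sum_eP_e\in N_t$ with $P_e$ homogeneous of degree $e$, and let $Q$ be homogeneous. The functional $\xi(h^sQ)(h^{\kappa_t}P_e)$ is concentrated on the component of degree $-j$ with $j=j_0+sb+\deg Q+\kappa_tb+e$. Different $e$ give different components, so each of these functionals vanishes. Homogeneous $Q$ span $B_{w_t}$.

**Step 3: commutators move $N_t$ into $N_{t+1}$.** *Claim: if $P\in N_t$ is homogeneous and $t<k$, then $[x_i,P]$ and $[\partial_i,P]$ lie in $N_{t+1}$.*

Both commutators lie in $B_{l_t-1}=B_{l_{t+1}}$. Let $Q\in B_{w_{t+1}}$ be homogeneous, $w_{t+1}=w_t-(b+1)$, and write $\kappa=\kappa_t$, so $\kappa_{t+1}=\kappa+1$.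

*The commutator with $x_i$.* Since $x_i$ commutes with $h$,
$$h^sQ\,h^{\kappa+1}[x_i,P]=(h^sQhx_i)(h^\kappa P)-(h^sQh)(h^\kappa P)\,x_i .$$
Here $Qhx_i$ and $Qh$ lie in $B_{w_{t+1}+b+1}=B_{w_t}$. As $P\in N_t$, applying $\xi$ gives $0$. So $[x_i,P]\in N_{t+1}$.

*The commutator with $\partial_i$.* From $h\partial_ih^\kappa=h^{\kappa+1}\partial_i+\kappa(\partial_ih)h^\kappa$ we get
$$h^{\kappa+1}\partial_i=\big(h\partial_i-\kappa(\partial_ih)\big)h^\kappa .$$
Put $Q''=Q\big(h\partial_i-\kappa(\partial_ih)\big)\in B_{w_{t+1}+b+1}=B_{w_t}$. Multiplying by one extra $h$ on the right,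
$$h^sQ\,h^{\kappa+1}[\partial_i,P]\,h=(h^sQ'')(h^\kappa P)\,h-(h^sQh)(h^\kappa P)(\partial_i\circ h).$$
The extra $h$ is needed because $\partial_i$ alone does not act on $\mathcal H$, while $\partial_i\circ h\in\mathcal R$ does. Applying $\xi$ and using $P\in N_t$, the right side gives $0$. So the functional $\psi=\xi\,(h^sQ)(h^{\kappa+1}[\partial_i,P])$ satisfies $\psi\circ h=0$.

We cancel $h$. The functional $\psi$ is concentrated on the component of degree $-j$ with
$$j=j_0+sb+\deg Q+(\kappa+1)b+\deg P-1.$$
Here $|\deg Q|\le s$, $|\deg P|\le l_t\le k\le\kappa\le2k-1$ and $b\ge1$. So $sb+\deg Q\ge0$ and $(\kappa+1)b+\deg P-1\ge\kappa-k\ge0$, hence $j\ge j_0\ge0$. Moreover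
$$j-j_0\le s(b+1)+2kb+k-1=\big((b+1)^2+2b+1\big)k-1\le\Gamma k .$$
Thus $0\le j\le j_0+\Gamma k\le\eta m$. By (3), every element of $H^r(V,mD-jA)$ is in the image of $h$, so $\psi\circ h=0$ implies $\psi=0$. This proves the claim.

**Step 4: $N_0=0$.** Suppose $0\ne P_0\in N_0$ is homogeneous. Given a nonzero homogeneous $P_t\in N_t$ that is not constant, we have $t<k$ since $N_k\subset B_0=\mathbb C$. Some commutator of $P_t$ with an $x_i$ or a $\partial_i$ is nonzero, and by Step 3 it is a homogeneous element $P_{t+1}\in N_{t+1}$. Continuing, we find a nonzero constant in some $N_t$, $t\le k$. With $Q=1$ this says $\xi\circ h^{s+\kappa_t}=0$. Now $s+\kappa_t\le(b+1)k+2k=(b+3)k$. Apply (3) for $j=j_0,\ j_0+b,\ \dots,\ j_0+(s+\kappa_t-1)b$, all of which are $\le j_0+(b^2+3b)k\le j_0+\Gamma k\le\eta m$. We see that $h^{s+\kappa_t}$ maps onto $H^r(V,mD-j_0A)$. So $\xi=0$, a contradiction.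

**Step 5: count dimensions.** Let
$$E=\{\xi(h^sQ):Q\in B_s\},\qquad E'=\operatorname{span}\{\xi(h^sQ)(h^kP):Q\in B_s,\ P\in B_k\}.$$
Since $w_0=s$ and $\kappa_0=k$, the equality $N_0=0$ says exactly that
$$B_k\to\operatorname{Hom}(E,E'),\qquad P\mapsto\big(\epsilon\mapsto\epsilon\,(h^kP)\big)$$
is injective. The space $E$ lies in the sum of the spaces $H^r(V,mD-jA)^\vee$ with $|j-j_0-sb|\le s$, and $E'$ in the sum of those with $|j-j_0-(s+k)b|\le s+k$. In both cases $0\le j\le j_0+(s+k)(b+1)=j_0+(b+2)(b+1)k\le j_0+\Gamma k$, and there are at most $2(s+k)+1=2(b+2)k+1\le(2b+5)k$ values of $j$. With $\mu=\max_{0\le j\le j_0+\Gamma k}h^r(V,mD-jA)$ we get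
$$\frac{k^{2d+2}}{(2d+2)!}\le\dim B_k\le\dim E\cdot\dim E'\le(2b+5)^2k^2\mu^2,$$
so $\mu\ge c\,k^d$ with $c=\big((2b+5)\sqrt{(2d+2)!}\big)^{-1}$. $\square$

Note the exponents: the Weyl algebra has $d+1$ pairs of generators and would give $k^{d+1}$, but this is spread over about $k$ degrees, which leaves $k^d$ in one of them.

**Definition.** Fix $r\ge1$. An integral projective $Z$, finite over $X$, is *fat* if for every $\eta>0$ there is $c>0$ such that for infinitely many $m$ some $0\le j\le\eta m$ satisfies $h^r(Z,mD-jA)\ge c\,m^{\dim Z}$.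

It is enough to check this for small $\eta$. For example, on $Z=\mathbb P^1$ with $A=\mathcal O(1)$ and $r=1$: for $D=0$ we have $h^1(-jA)=j-1$, so $j=\lfloor\eta m\rfloor$ shows that $Z$ is fat. For $D=\mathcal O(1)$ we have $H^1(mD-jA)=0$ for $0\le j\le m$, so $Z$ is not fat.

**Corollary 10.** If $D$ is uniformly $r$-ample on $X$ ($r\ge1$) and not uniformly $(r-1)$-ample, then the $V$ of Lemma 7 is fat, and $\dim V\ge r\ge1$.

*Proof.* By Lemma 5, $D|_V$ is uniformly $r$-ample; it is not uniformly $(r-1)$-ample. So for each small $\eta'>0$ there are infinitely many $m$ with some $0\le j_0\le\eta'm/2$ and some $i\ge r$ such that $H^i(V,mD-j_0A)\ne0$. For $\eta'$ small and $m$ large, uniform $r$-ampleness forces $i=r$. In particular $d=\dim V\ge r\geq 1$, and Proposition 9 applies to $V$; let $\Gamma,c,\eta$ be its constants. For $\eta'\le\eta$ take $k=\lfloor\eta'm/(2\Gamma)\rfloor$, which is $\ge1$ for large $m$. Then $j_0+\Gamma k\le\eta'm\le\eta m$, and we get some $0\le j\le\eta'm$ with $h^r(V,mD-jA)\ge ck^d\ge c'm^d$, where $c'>0$ is independent of $m$. $\square$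

## 7. Normal derivatives: from a divisor to the variety containing it

We now have growth $m^d$ on a subvariety $V$ of dimension $d$, and need growth $m^n$ on $X$. We go up one dimension at a time, passing to normalizations so that a codimension-one subvariety has a discrete valuation ring as local ring. Finite maps do no harm:

**Lemma 11.** Let $g:Z'\to Z$ be a finite surjective morphism of integral projective schemes finite over $X$, $\dim Z\ge1$. Then $Z$ is fat if and only if $Z'$ is fat.

*Proof.* The sheaf $g_*\mathcal O_{Z'}$ is torsion-free of some rank $\delta\ge1$. For $a\gg0$ the sheaf $(g_*\mathcal O_{Z'})(aA)$ is globally generated, so it has $\delta$ sections that form a basis at the generic point. They give a map $\mathcal O_Z(-aA)^\delta\to g_*\mathcal O_{Z'}$ that is generically an isomorphism, hence injective since the source is torsion-free. Its cokernel $T$ has $\dim\operatorname{Supp}T<\dim Z$. The long exact sequence gives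
$$|h^r(Z',mD-jA)-\delta\,h^r(Z,mD-(j+a)A)|\le h^{r-1}(T(mD-jA))+h^r(T(mD-jA)).$$
By Lemma 6(a) for $T$ and Lemma 6(b) for $\mathcal O_Z$,
$$|h^r(Z',mD-jA)-\delta\,h^r(Z,mD-jA)|\le C''m^{\dim Z-1}\qquad\text{for }m\ge2a,\ 0\le j\le m/2,$$
with a constant $C''$. Since $\dim Z'=\dim Z$, a lower bound $c\,m^{\dim Z}$ on one side gives such a bound, with another constant, on the other side for large $m$. $\square$

**Why not thickenings?** To go from $V$ to a variety $Z$ with $\dim Z=\dim V+1$ one might lift cohomology from the thickenings $\mathcal O_Z/I_V^k$. This needs $H^{r+1}(Z,I_V^k(mD-jA))=0$. For each fixed $k$, Lemma 5 gives this for $m\ge m(I_V^k)$. But each layer contributes only about $m^{\dim V}$, so $k$ must be proportional to $m$, and Lemma 5 says nothing about $m(I_V^k)$ as $k$ grows. This is the obstruction of Section 5 again: the auxiliary object moves with $m$.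

A derivation transversal to $V$ avoids it. In the model case $Z=\mathbb A^2$, $V=\{y=0\}$, one has
$$\partial_y^l(y^Lu)\big|_{y=0}=0\ \text{ for }l<L,\qquad\partial_y^L(y^Lu)\big|_{y=0}=L!\,u|_{y=0}.$$
So the operators "differentiate $l$ times, then restrict to $V$" are triangular with respect to the operators "multiply by $y^L$", hence independent. They only involve restriction to $V$ itself, i.e. only the single sheaf $I_V$.

**Proposition 12.** Let $Z$ be a normal integral projective variety, finite over $X$, with $D$ uniformly $r$-ample on $Z$. Let $V\subset Z$ be an integral closed subscheme of codimension $1$ with $\dim V\ge1$. If $V$ is fat, so is $Z$.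

*Proof.* Put $s=\dim Z\ge2$ and $K=\mathbb C(Z)$. Let $v$ be the generic point of $V$. As $Z$ is normal, $\mathcal O_v=\mathcal O_{Z,v}$ is a discrete valuation ring; let $\mathfrak m_v$ be its maximal ideal and $\kappa(v)$ its residue field. Embed $\mathcal O_Z(D),\mathcal O_Z(A)\subset K$ so that their stalks at $v$ are $\mathcal O_v$ (send a generator at $v$ to $1$). Then every $\mathcal O_Z(mD+jA)\subset K$ has stalk $\mathcal O_v$ at $v$.

**Step 1: a global equation and a transversal derivation.** For some $e\ge1$ the sheaf $I_V(eA)$ is globally generated. Its stalk at $v$ is $\mathfrak m_v$, so some section $y\in H^0(Z,I_V(eA))\subset K$ does not lie in $\mathfrak m_v^2$, i.e. is a uniformizer of $\mathcal O_v$. Now $\mathcal O_v$ is a regular local ring, a localization of a finitely generated algebra over a field of characteristic $0$. Hence it is smooth over $\mathbb C$, $\Omega_{\mathcal O_v/\mathbb C}$ is free of finite rank, and $\mathfrak m_v/\mathfrak m_v^2\to\Omega_{\mathcal O_v/\mathbb C}\otimes\kappa(v)$ is injective. So $dy$ is part of a basis of $\Omega_{\mathcal O_v/\mathbb C}$,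 and there is an $\mathcal O_v$-linear map $\Omega_{\mathcal O_v/\mathbb C}\to\mathcal O_v$ with $dy\mapsto1$. It corresponds to a derivation $\delta_0$ of $K$ with $\delta_0(\mathcal O_v)\subset\mathcal O_v$ and $\delta_0(y)=1$.

**Step 2: clear denominators without destroying transversality.** Let $\mathfrak c=\mathfrak c(\delta_0,\mathcal O_Z(D))\cap\mathfrak c(\delta_0,\mathcal O_Z(A))$ with the notation of Lemma 1. Its stalk at $v$ is all of $\mathcal O_v$, since $1$ generates both line bundles there, $\delta_0(1)=0$ and $\delta_0(\mathcal O_v)\subset\mathcal O_v$. So for some $b\ge1$ with $\mathfrak c(bA)$ globally generated there is $h\in H^0(Z,\mathfrak c(bA))\subset K$ that is a unit in $\mathcal O_v$. If $g,a$ are local generators of $\mathcal O_Z(D),\mathcal O_Z(A)$ and $h=c\,a^b$ with $c\in\mathfrak c$, then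
$$h\delta_0(g^ma^ju)=g^ma^{j+b}\Big[m\,c\,\tfrac{\delta_0g}{g}\,u+j\,c\,\tfrac{\delta_0a}{a}\,u+c\,\delta_0u\Big].$$
So $\delta:=h\delta_0$ maps
$$\delta:\mathcal O_Z(mD+jA)\to\mathcal O_Z(mD+(j+b)A)\qquad\text{for all }m,j\in\mathbb Z .$$
Put $z=\delta(y)\in H^0(Z,(e+b)A)$. As an element of $K$ it equals $h$, a unit of $\mathcal O_v$. Therefore $\bar z:=z|_V\ne0$ in $H^0(V,(e+b)A)$, and $\bar h:=h|_V\ne0$ in $H^0(V,bA)$.

**Step 3: the Leibniz formula.** Let $u$ be a local section of $\mathcal O_Z(mD+j'A)$ and $L\ge0$. From $\delta(y^iu)=iy^{i-1}zu+y^i\delta u$, induction on $l\le L$ gives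
$$\delta^l(y^Lu)=y^{L-l}u_l,\qquad u_0=u,\quad u_{l+1}=(L-l)\,z\,u_l+y\,\delta u_l,$$
where $u_l$ is a local section of $\mathcal O_Z(mD+(j'+l(e+b))A)$. Moreover
$$u_l=L(L-1)\cdots(L-l+1)\,z^lu+y\,u_l'$$
with $u_l'$ a local section of $\mathcal O_Z(mD+(j'+l(e+b)-e)A)$. This too is an induction: one can take $u'_0=0$ and $u'_{l+1}=(L-l)zu'_l+\delta u_l$, and both terms have the twist $j'+(l+1)(e+b)-e$. Since $y$ is a section of $I_V(eA)$, we conclude, with the appropriate twists,
$$\delta^l(y^Lu)\in I_V(\cdots)\ \ (l<L),\qquad\delta^L(y^Lu)\equiv L!\,z^Lu\ \bmod I_V(\cdots).\tag{4}$$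

**Step 4: restriction to $V$ is surjective.** Let $\rho$ denote restriction to $V$. By Lemma 5 for $I_V$ there are $\eta_V\in(0,1]$ and $m_V$ with $H^{r+1}(Z,I_V(mD-jA))=0$ for $m\ge m_V$, $0\le j\le\eta_Vm$. Hence
$$\rho:H^r(Z,mD-jA)\to H^r(V,mD-jA)\ \text{ is surjective for }m\ge m_V,\ 0\le j\le\eta_Vm.\tag{5}$$

**Step 5: discard the functionals that multiplication kills.** Let $m\ge m_V$, $j\ge0$ and $k\ge1$ with $j+k(b+e)\le\eta_Vm$. For $0\le l<k$ let
$$\sigma_l=\bar z^{\,l}\,\bar h^{\,k-l}\in H^0(V,(kb+le)A),$$
and let $\mathcal A_l\subset H^r(V,mD-jA)^\vee$ be the annihilator of the image of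
$$\sigma_l:H^r(V,mD-(j+kb+le)A)\to H^r(V,mD-jA).$$
Factor $\sigma_l$ into $k$ multiplications by $\bar z$ or $\bar h$. The cokernel of each on $H^r$ embeds into $H^r$ of $\{\bar z=0\}$ or $\{\bar h=0\}$ twisted by some $mD-j'A$ with $0\le j'\le m$. These are two fixed schemes, of dimension $\le s-2$ because $V$ is integral of dimension $s-1$. By Lemma 6(a) each cokernel has dimension $O(m^{s-2})$, and dimensions of cokernels are subadditive under composition. So
$$\dim\mathcal A_l\le C_1k\,m^{s-2}$$
with $C_1>0$ independent of $m,j,k,l$. Let $\mathcal Z_l$ be a complement of $\mathcal A_l$ in $H^r(V,mD-jA)^\vee$.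

**Step 6: the triangular system is independent.** Consider
$$\bigoplus_{l<k}\mathcal Z_l\to H^r(Z,mD-(j+kb)A)^\vee,\qquad(\zeta_l)\mapsto\sum_l\zeta_l\circ\rho\circ\delta^l\circ h^{k-l},$$
where $h^{k-l}$ is multiplication into $H^r(Z,mD-(j+lb)A)$ and $\delta^l$ maps this to $H^r(Z,mD-jA)$. *This map is injective.* Suppose $(\zeta_l)\ne0$ maps to $0$, and let $L$ be the largest index with $\zeta_L\ne0$. Precompose with
$$y^L:H^r(Z,mD-(j+kb+Le)A)\to H^r(Z,mD-(j+kb)A).$$
Apply (4) to the local sections $h^{k-l}u$. For $l<L$ the sheaf map $u\mapsto\rho\,\delta^l(y^Lh^{k-l}u)$ is zero. For $l=L$ it is $u\mapsto L!\,\sigma_L\rho(u)$. So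
$$L!\;\zeta_L\circ\sigma_L\circ\rho=0\quad\text{on }H^r(Z,mD-(j+kb+Le)A).$$
Since $j+kb+Le\le j+k(b+e)\le\eta_Vm$, by (5) $\rho$ is onto $H^r(V,mD-(j+kb+Le)A)$. So $\zeta_L$ kills the image of $\sigma_L$, i.e. $\zeta_L\in\mathcal A_L\cap\mathcal Z_L=0$, a contradiction.

**Step 7: count.** Step 6 gives
$$h^r(Z,mD-(j+kb)A)\ge k\big(h^r(V,mD-jA)-C_1k\,m^{s-2}\big).$$
Let $0<\eta\le\eta_V$. As $V$ is fat, there are $c>0$ and infinitely many $m$ with some $0\le j\le\eta m/2$ and $h^r(V,mD-jA)\ge cm^{s-1}$. Take $k=\lfloor\varepsilon m\rfloor$ with $\varepsilon=\min\{c/(2C_1),\ \eta/(2(b+e))\}$. Then $j+k(b+e)\le\eta m\le\eta_Vm$, in particular $j+kb\le\eta m$, and $C_1km^{s-2}\le\frac c2m^{s-1}$. For $m$ large, $h^r(Z,mD-(j+kb)A)\ge k\cdot\frac c2m^{s-1}\ge c'm^s$ with $c'>0$ independent of $m$. So $Z$ is fat. $\square$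

## 8. Positivity of $\widehat h^r$ and the proof of Theorem 3

**Proposition 13.** If $r\ge1$, and $D$ is uniformly $r$-ample and not uniformly $(r-1)$-ample on $X$, then $X$ is fat. Consequently, for every $\eta>0$ there is a rational $t'\in(0,2\eta)$ with $\widehat h^r(X,D-t'A)>0$.

*Proof.* **Step 1: climb to $X$.** By Corollary 10 some integral $V\subset X$ of dimension $d\ge1$ is fat. Choose integral closed subschemes $V=X_d\subset X_{d+1}\subset\dots\subset X_n=X$ with $\dim X_i=i$. Suppose $X_i$ is fat, $i<n$. Let $\nu:Z\to X_{i+1}$ be the normalization. Since $\nu^{-1}(X_i)\to X_i$ is finite and surjective, there is an integral closed subscheme $V'\subset Z$ of dimension $i$ mapping onto $X_i$. By Lemma 11, $V'$ is fat. By Lemma 5, $D$ is uniformly $r$-ample on $Z$, which is finite over $X$. By Proposition 12, $Z$ is fat, and by Lemma 11, $X_{i+1}$ is fat. By induction $X$ is fat.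

**Step 2: from fatness to a rational ray.** Fatness provides twists $mD-jA$ with $j/m$ varying; we need multiples of one rational class. We may assume $\eta<\frac14$. There are $c>0$, $m_\nu\to\infty$ and $0\le j_\nu\le\eta m_\nu$ with $h^r(X,m_\nu D-j_\nu A)\ge cm_\nu^n$. Passing to a subsequence, $j_\nu/m_\nu\to t\in[0,\eta]$. Let $C_X>0$ be a constant as in Lemma 6(b) for $\mathcal O_X$. Choose a rational $t'=a/N\in(0,2\eta)$ with $|t-t'|\le c/(4C_X)$, and write $m_\nu=Nl_\nu+s_\nu$, $0\le s_\nu<N$. Then $|j_\nu-l_\nu a|\le|t-t'|m_\nu+o(m_\nu)$, and for $\nu$ large $0\le j_\nu,\,l_\nu a\le l_\nu N$. By Lemma 6(c), applied to the finitely many divisors $E=-s_\nu D$, replacing $m_\nu D$ by $l_\nu ND$ changes $h^r$ by $O(m_\nu^{n-1})$. By Lemma 6(b) with $m=l_\nu N$, replacing $j_\nu$ by $l_\nu a$ changes it by at most $C_X|j_\nu-l_\nu a|(l_\nu N)^{n-1}\le\frac c4m_\nu^n+o(m_\nu^n)$. So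
$$h^r(X,l_\nu(ND-aA))\ge cm_\nu^n-\tfrac c4m_\nu^n-o(m_\nu^n).$$
Hence $\widehat h^r(X,ND-aA)>0$, and by homogeneity $\widehat h^r(X,D-t'A)>0$. $\square$

**Corollary 14.** Let $D$ be an integral Cartier divisor such that $\widehat h^i(X,\cdot)=0$ for all $i>q$ on a neighborhood of $D$ in $N^1(X)_{\mathbb R}$. Then $D$ is uniformly $q$-ample on $X$ (with respect to any very ample $A$).

*Proof.* Choose $\eta>0$ such that $D-t'A$ lies in the neighborhood for $0\le t'\le2\eta$. Let $r\ge0$ be the least integer with $D$ uniformly $r$-ample; it exists since $D$ is uniformly $n$-ample. If $r>q$, then $r\ge1$ and $D$ is not uniformly $(r-1)$-ample, so Proposition 13 gives $t'\in(0,2\eta)$ with $\widehat h^r(X,D-t'A)>0$, contradicting $r>q$. So $r\le q$, and uniform $r$-ampleness implies uniform $q$-ampleness. $\square$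

*Proof of Theorem 3.* Let $U$ be an open neighborhood of $D$ with $\widehat h^i(X,D')=0$ for $i>q$ and $D'\in U$. The set $D-\operatorname{Amp}(X)$ is open and has $D$ in its closure, so there is a rational class $D_1\in U$ with $D-D_1$ ample. By the definition of $q$-ampleness for $\mathbb R$-divisors it suffices that $D_1$ is $q$-ample. Let $N\ge1$ be such that $ND_1$ is the class of an integral Cartier divisor $D_2$. By homogeneity $\widehat h^i(X,\cdot)=0$ for $i>q$ on $NU$, an open neighborhood of $D_2$. By Corollary 14, $D_2$ is uniformly $q$-ample, hence $q$-ample by Lemma 5. Therefore $D_1$ and $D$ are $q$-ample. $\blacksquare$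

## 9. The converse by regularity and Fujita vanishing, and the proof of Theorem 4

For Theorem 4 we must show that an $\mathbb R$-$q$-ample class has no top-rate growth nearby. The difficulty is that $q$-ampleness gives a threshold for each fixed sheaf $\mathcal F$, whereas here the sheaf will be $\mathcal O_X(mA_2)$, which depends on $m$. Castelnuovo–Mumford regularity makes the threshold uniform.

**Proposition 15.** If $D\in N^1(X)_{\mathbb R}$ is $\mathbb R$-$q$-ample, then there is a neighborhood of $D$ all of whose classes are $\mathbb R$-$q$-ample and on which $\widehat h^i(X,\cdot)=0$ for all $i>q$.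

*Proof.* **Step 1: reduce to one vanishing statement.** Write $D\equiv D_1+A'$ with $D_1$ a $q$-ample $\mathbb Q$-divisor and $A'$ an ample $\mathbb R$-divisor. Then $U=D_1+\operatorname{Amp}(X)$ is an open neighborhood of $D$ consisting of $\mathbb R$-$q$-ample classes. By continuity it suffices to show $\widehat h^i(X,D')=0$ for rational $D'=D_1+A''\in U$ and $i>q$. Choose $N$ such that $D_2=ND_1$ is a $q$-ample Cartier divisor and $A_2=NA''$ is (the class of) an ample Cartier divisor; this is possible because positive multiples of $q$-ample line bundles are $q$-ample. We show $H^i(X,m(D_2+A_2))=0$ for $i>q$ and $m\gg0$. By homogeneity this suffices.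

**Step 2: a class of sheaves with uniform resolutions.** Let $B$ be very ample, and $p_0\ge0$ with $H^i(X,pB)=0$ for $i>0$, $p\ge p_0$. Let $\mathcal G$ be the class of coherent sheaves $G$ with $H^i(X,G(pB))=0$ for all $i>0$, $p\ge0$. Fujita's vanishing theorem says that $H^i(X,mA_2+P)=0$ for $i>0$, all nef $P$ and all $m\ge m(A_2)$. With $P=pB$ it gives $\mathcal O_X(mA_2)\in\mathcal G$ for $m\gg0$.

A sheaf $G\in\mathcal G$ is $n$-regular with respect to $B$, because $H^i(G((n-i)B))=0$ for $i>0$. By Mumford's theorem $G(nB)$ is globally generated and $H^0(G(nB))\otimes H^0(pB)\to H^0(G((n+p)B))$ is onto for $p\ge0$. Let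
$$M=\ker\big(H^0(G(nB))\otimes\mathcal O_X\to G(nB)\big).$$
Then $H^i(M(pB))=0$ for $i>0$, $p\ge p_0$. For $i=1$ this follows from the surjectivity just stated together with $H^1(pB)=0$, and for $i\ge2$ from $H^{i-1}(G((n+p)B))=0$ and $H^i(pB)=0$. So $G_1:=M(p_0B)\in\mathcal G$, and there is an exact sequence
$$0\to G_1(-(n+p_0)B)\to\mathcal O_X(-nB)^R\to G\to0 .\tag{6}$$
Only $R$ depends on $G$; the twists do not.

**Step 3: iterate.** Apply (6) to $G$, then to $G_1$ in place of $G$, and so on, at most $n$ times. As in the proof of Lemma 5, for $i>q$ the vanishing of $H^i(G(mD_2))$ follows from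
$$H^{i+p}\big(X,mD_2-(n+p(n+p_0))B\big)=0\qquad\text{for }0\le p\le n .$$
These are finitely many fixed twists, so by $q$-ampleness of $D_2$ this holds for $m\ge m_0$, with $m_0$ independent of $G$. Take $G=\mathcal O_X(mA_2)$ with $m\gg0$. $\square$

**Lemma 16.** Let $D$ be an integral Cartier divisor and $A$ any very ample divisor. Then $D$ is $\mathbb R$-$q$-ample if and only if $D$ is uniformly $q$-ample with respect to $A$. In particular an $\mathbb R$-$q$-ample $\mathbb Q$-divisor is $q$-ample in the sense of the $\mathbb Q$-definition.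

*Proof.* Suppose $D$ is uniformly $q$-ample with constant $\eta$, and let $N\ge2/\eta$ be an integer. For coherent $F$, Lemma 5 gives $H^i(F(m(ND-A)))=H^i(F(mND-mA))=0$ for $i>q$, $m\gg0$, because $m\le\frac\eta2mN$. So $ND-A$ is $q$-ample, and $D\equiv(D-\frac1NA)+\frac1NA$ is $\mathbb R$-$q$-ample. Conversely, if $D$ is $\mathbb R$-$q$-ample, then by Proposition 15 the functions $\widehat h^i$ with $i>q$ vanish near $D$, and Corollary 14 shows that $D$ is uniformly $q$-ample.

For the last claim, a positive multiple of an $\mathbb R$-$q$-ample class is $\mathbb R$-$q$-ample. So an integral multiple of the given $\mathbb Q$-divisor is uniformly $q$-ample, hence $q$-ample by Lemma 5. $\square$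

*Proof of Theorem 4.* (1) By Lemma 16 and uniform $n$-ampleness, the least $r$ exists. Replace $A$ by a very ample multiple; this only rescales $t$. By Lemma 16, $D$ is uniformly $r$-ample and not uniformly $(r-1)$-ample. Apply Proposition 13 with $\eta\to0$.

(2) If $D$ is $\mathbb R$-$q$-ample, Proposition 15 gives the vanishing for all small $t$. Conversely, by homogeneity and a rescaling of $t$ we may assume that $D$ is integral and $A$ is very ample. If the least $r$ with $D$ $\mathbb R$-$r$-ample were $>q$, then (1) would give arbitrarily small rational $t>0$ with $\widehat h^r(X,D-tA)>0$, contradicting the assumption. So $r\le q$, and $D$ is $\mathbb R$-$q$-ample.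

(3) Theorem 3 shows that the interior is contained in the set of $\mathbb R$-$q$-ample classes. Proposition 15 shows the other inclusion. $\blacksquare$
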